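
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{remark}[theorem]{Remark}

\title{Canonical lifts of closed geodesics need not minimize volume}


\begin{abstract}
A filling closed geodesic $\gamma$ on a hyperbolic surface has many lifts to knots in the projective unit tangent bundle, and all of them have hyperbolic complements. We disprove the conjecture that the canonical lift, given by the tangent lines of $\gamma$, has the complement of least volume. We give counterexamples on punctured spheres and on closed surfaces; on closed surfaces the volume gap is unbounded. The main tool is a reflection of the fibers of the bundle that fixes the canonical lift. It forces a cusp to be rectangular and shows that, around a complementary polygon with many corners, the canonical lift is far from being the least twisted one.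
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Sigma$ be a complete, orientable hyperbolic surface of finite area, and let $PT\Sigma$ be its projective unit tangent bundle: its points are the pairs $(x,\ell)$ with $x\in\Sigma$ and $\ell$ a line in $T_x\Sigma$. Write $p:PT\Sigma\to\Sigma$ for the projection. Closed geodesics are primitive throughout, that is, traversed exactly once, and are parametrized as maps $\gamma:\mathbb S^1\to\Sigma$.

A \emph{lift} of $\gamma$ is an embedding $\tilde\gamma:\mathbb S^1\to PT\Sigma$ with $p\circ\tilde\gamma=\gamma$; we write $\tilde\gamma\to\gamma$. A lift chooses, continuously, a line at each point of $\gamma$, in such a way that whenever $\gamma$ passes twice through the same point the two chosen lines differ. The \emph{canonical lift} $\hat\gamma$ chooses the tangent line of $\gamma$ at each point. It is the image in $PT\Sigma$ of a periodic orbit of the geodesic flow.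

A lift is a knot in $PT\Sigma$. Over a short arc of $\gamma$ it is the graph of a continuous function, so a vertical shear straightens it locally. Hence it is locally flat and has a normal neighborhood; let $M_{\tilde\gamma}$ be the complement of this neighborhood. We do not distinguish $M_{\tilde\gamma}$ from its interior $PT\Sigma\setminus\tilde\gamma$.

The geodesic $\gamma$ is \emph{filling} if every component of $\Sigma\setminus\gamma$ is a disk or a once-punctured disk. By a theorem of Foulon and Hasselblatt, if $\gamma$ is filling, then for every lift $\tilde\gamma$ the manifold $M_{\tilde\gamma}$ has a complete hyperbolic metric of finite volume. The metric is unique by Mostow rigidity, so the volume $\operatorname{Vol}(M_{\tilde\gamma})$ is a topological measure of the complexity of the lift. All lifts lie over the same curve and differ only in how the chosen line turns along it. The canonical lift is the one that the geometry singles out, and one may expect that any additional turning makes the complement more complicated. This is the following conjecture from \cite{RM}.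

\begin{conjecture}
If $\gamma$ is a filling closed geodesic on a hyperbolic surface, then
\[
\operatorname{Vol}(M_{\hat\gamma})=\min_{\tilde\gamma\to\gamma}\operatorname{Vol}(M_{\tilde\gamma}),
\]
the minimum being taken over all lifts $\tilde\gamma$ of $\gamma$ in $PT\Sigma$.
\end{conjecture}

\subsection{Results}

The conjecture is false, both on punctured and on closed surfaces.

\begin{theorem}\label{thm:one}
There is an integer $n_0$, and for every odd $n\ge3$ there are a complete hyperbolic sphere $\Sigma_n$ of finite area with $n+1$ punctures, a filling primitive closed geodesic $\gamma_n\subset\Sigma_n$ with $n$ double points, and $3$-manifolds $M_{n,s}$ $(s\in\mathbb Z)$, with the following properties.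
\begin{enumerate}
\item[(i)] The complements of the lifts of $\gamma_n$ are, up to homeomorphism, exactly the manifolds $M_{n,s}$, $s\in\mathbb Z$. The canonical lift has $s=n-2$, and $M_{n,s}\cong M_{n,-s}$.
\item[(ii)] If $n\ge n_0$, then for all $s$ with $\gcd(n,s)=1$,
\[
\operatorname{Vol}(M_{n,s})<\operatorname{Vol}(M_{\hat\gamma_n})\ \text{ if } |s|<n-2,
\qquad
\operatorname{Vol}(M_{n,s})>\operatorname{Vol}(M_{\hat\gamma_n})\ \text{ if } |s|>n-2 .
\]
\item[(iii)] For odd $s$, a lift with complement $M_{n,s}$ can be chosen homotopic to $\hat\gamma_n$ through continuous, not necessarily embedded, lifts of $\gamma_n$.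
\end{enumerate}
\end{theorem}

We may and do take $n_0\ge5$. In particular, for odd $n\ge n_0$ a lift with $s=1$ has strictly smaller volume than $\hat\gamma_n$. We compare only the values of $s$ coprime to $n$, and we do not determine the minimizing lift.

\begin{theorem}\label{thm:two}
The integer $n_0$ in Theorem~\ref{thm:one} can be chosen so that the following holds. Let $n\ge n_0$ with $\gcd(n,30)=1$. There is $\kappa_n>1$ such that for every odd $r\ge1$ with $r\equiv1\pmod n$ there are a closed hyperbolic surface of genus $r(n-1)/2$, a filling primitive closed geodesic $\gamma^{(r)}$ on it, and a lift $\tilde\gamma^{(r)}$ of $\gamma^{(r)}$ such that, as $r\to\infty$,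
\[
\frac{\operatorname{Vol}(M_{\hat\gamma^{(r)}})}{\operatorname{Vol}(M_{\tilde\gamma^{(r)}})}\to\kappa_n,
\qquad
\operatorname{Vol}(M_{\hat\gamma^{(r)}})-\operatorname{Vol}(M_{\tilde\gamma^{(r)}})\to+\infty .
\]
\end{theorem}

\subsection{The idea, on a hexagon}\label{sec:idea}

The curve $\gamma_n$ is the \emph{flower} of Figure~\ref{fig:flower}. It runs once counterclockwise around a puncture $\tilde a$ and on the way makes $n$ small clockwise loops, each around its own puncture $b_i$. The remaining face is a disk with $2n$ corners. Let $o$ be a point in it.

\begin{figure}[ht]
\centering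
\begin{tikzpicture}[scale=0.68]
\draw[thick] plot[domain=0:360,samples=181,variable=\t] ({2*cos(\t)+cos(4*\t)},{2*sin(\t)-sin(4*\t)});
\draw[thick,->] ({1.0*cos(36)},{1.0*sin(36)}) -- ++(126:0.12);
\fill (0,0) circle (2pt) node[below right] {$\tilde a$};
\foreach \k in {1,...,5} {
  \fill (72*\k:2.55) circle (2pt);
  \node at (72*\k:3.45) {$b_{\k}$};
}
\node at (3.6,2.1) {$o=\infty$};
\end{tikzpicture}
\caption{The flower $\gamma_5$ in the sphere, drawn in the plane with the point $o$ at infinity. The dots $\tilde a,b_1,\dots,b_5$ are punctures. There are five double points. The faces are a punctured pentagon around $\tilde a$, five punctured monogons around the $b_i$, and an unpunctured outer disk with ten corners that contains $o$. The surface is drawn only up to homeomorphism.}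
\label{fig:flower}
\end{figure}

Let $N_n$ be the complement of $\hat\gamma_n$ in $PT(\Sigma_n\setminus o)$. It has a torus end $T_o$ over a small circle around $o$. Let $h\in H_1(T_o)$ be the class of the fiber, oriented counterclockwise (a line rotating through the angle $\pi$), and let $\mu\in H_1(T_o)$ be the class of a constant line field along the circle. Refilling the fiber over $o$ gives $M_{\hat\gamma_n}=N_n(\mu)$, where $N_n(\mu)$ denotes Dehn filling along $\mu$. If we rotate all lines at $x$ by an angle $u(x)$, where $u:\Sigma_n\setminus o\to\mathbb R/\pi\mathbb Z$ has degree $d$ around $o$, then $\hat\gamma_n$ becomes another lift, and its complement is $N_n(\mu-dh)$. Up to isotopy every lift of $\gamma_n$ arises this way (Lemma~\ref{lem:rotate}). So the question is how the volume of $N_n(\mu-dh)$ depends on the single integer $d$, and the conjecture predicts that $d=0$ is best.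

Now take $n=3$, so that the face of $o$ is a hexagon. Reflect every circle of lines $PT_x$ in such a way that along $\gamma_3$ the tangent lines of $\gamma_3$ are fixed. At a double point the reflection is then determined, because it must fix both tangent lines. The reflection $\Phi$ of the whole bundle preserves $\hat\gamma_3$, so it acts on $N_3$ and on $T_o$, with $h\mapsto -h$. To find the image of $\mu$, let $\tau$ be the class of the tangent lines of a counterclockwise loop around $o$, so that $\tau=\mu+2h$. Push the loop to the boundary of the hexagon. Then $\tau$ follows the tangent lines of $\gamma_3$ along the six sides, where $\Phi$ fixes it. At each of the six corners it rotates counterclockwise from one tangent line $\ell$ to the other one $\ell'$. Since $\Phi$ fixes $\ell$ and $\ell'$ and reverses the circle, it replaces this counterclockwise arc by the clockwise arc from $\ell$ to $\ell'$, and the two differ by one full fiber. Each corner therefore costs one $h$: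
\[
\Phi_*\tau=\tau-6h,\qquad \Phi_*\mu=\Phi_*\tau-2\Phi_*h=\tau-4h=\mu-2h .
\]
So the canonical lift ($d=0$) and the lift with $d=2$ have homeomorphic complements, and the symmetric position is $d=1$, not $d=0$.

With $2n$ corners in place of six the same computation gives $\Phi_*\mu=\mu-2(n-2)h$. In the coordinate $s=n-2-d$ the symmetry is $s\mapsto-s$, and the canonical lift sits at $s=n-2$, far from the center when $n$ is large. By Mostow rigidity the symmetry acts on the cusp $T_o$ by a Euclidean isometry. Hence the class fixed by the symmetry is orthogonal to $h$, and for fixed $n$ the squared length of the filling slope has the form $\mathrm{const}+\mathrm{const}\cdot s^2$. Short filling slopes lower the volume more than long ones, to leading order, by a theorem of Neumann and Zagier. So one expects the lifts with $|s|<n-2$ to beat the canonical one.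

To turn this into a proof one needs the slopes to be long compared with the geometry of the manifold, but $N_n$ itself changes with $n$. The remedy is the $n$-fold rotational symmetry of the flower: $N_n$ is an $n$-fold cover of one fixed manifold $Q$, and for $\gcd(n,s)=1$ the filling of $N_n$ with parameter $s$ covers the filling of $Q$ along a slope $n\lambda+sh$ with $\lambda\perp h$. These slopes are long. The error in the Neumann--Zagier formula is $O(n^{-4})$, while the leading terms for $s=n-2$ and for any $s$ with $|s|\ne n-2$ differ by at least a constant times $n^{-3}$. Closed surfaces are handled by filling the remaining punctures along very long slopes, which hardly affects the volume.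

\section{Dehn filling and volume}\label{sec:volume}

A \emph{hyperbolic} $3$-manifold here is orientable, complete, and of finite volume. Let $Y$ be such a manifold and let $T$ be one of its cusp tori. The group $P=\pi_1(T)=H_1(T)$ acts by translations on the horospheres centered at its fixed point. This gives a Euclidean metric on $T$, well defined up to scale, and a scale-independent positive definite quadratic form
\[
q(\sigma)=\frac{\operatorname{length}(\sigma)^2}{\operatorname{area}(T)}\qquad(\sigma\in H_1(T)).
\]
For primitive $\sigma$, let $Y(\sigma)$ be the result of gluing in a solid torus whose meridian is $\sigma$. Several cusps may be filled at once, and the notation $Y(\sigma)$ is also used for topological manifolds with torus ends. We use the following facts.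

\begin{itemize}
\item \emph{Mostow--Prasad rigidity.} An isomorphism between the fundamental groups of two hyperbolic $3$-manifolds, viewed as groups of isometries of $\mathbb H^3$, is conjugation by an isometry of $\mathbb H^3$, possibly orientation-reversing. In particular the volume is a topological invariant, and it is multiplied by $m$ under $m$-fold covers.
\item \emph{Thurston.} If some cusps of $Y$ are filled along slopes that all tend to infinity, then the fillings are eventually hyperbolic and their volumes tend to $\operatorname{Vol}(Y)$.
\item \emph{Neumann--Zagier} \cite[Theorem 1A]{NZ}. If all cusps $T_i$ of $Y$ are filled along primitive classes $\sigma_i$, then, as all $\|\sigma_i\|\to\infty$,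
\[
\operatorname{Vol}(Y(\sigma_1,\sigma_2,\dots))=\operatorname{Vol}(Y)-\pi^2\sum_i\frac1{q_i(\sigma_i)}+O\Big(\sum_i\|\sigma_i\|^{-4}\Big).
\]
Here $q_i$ is the form $q$ of $T_i$, the $\|\cdot\|$ are any fixed norms, and the implied constant depends only on $Y$ and the norms.
\end{itemize}

We shall fill one cusp and leave the others open, so we need this version.

\begin{lemma}\label{lem:NZ}
Let $T$ be a cusp of $Y$ and fix a norm on $H_1(T;\mathbb R)$. There are constants $K,C$ such that for every primitive $\sigma\in H_1(T)$ with $\|\sigma\|\ge K$ the filling $Y(\sigma)$ is hyperbolic and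
\[
\Big|\operatorname{Vol}(Y(\sigma))-\operatorname{Vol}(Y)+\frac{\pi^2}{q(\sigma)}\Big|\le C\|\sigma\|^{-4}.
\]
\end{lemma}

\begin{proof}
There is $K$ such that $Y(\sigma)$ is hyperbolic whenever $\|\sigma\|\ge K$; otherwise a sequence of slopes tending to infinity would contradict Thurston's theorem. After increasing $K$, the Neumann--Zagier formula holds with a fixed constant $C$ in the error term whenever $\|\sigma\|\ge K$ and the slopes $\sigma'$ on the other cusps have norm at least $K$. If there are no other cusps, we are done. Otherwise fix $\sigma$ with $\|\sigma\|\ge K$ and let the slopes $\sigma'$ tend to infinity. By Thurston's theorem applied to $Y(\sigma)$, $\operatorname{Vol}(Y(\sigma,\sigma'))\to\operatorname{Vol}(Y(\sigma))$. In the Neumann--Zagier formula for $Y(\sigma,\sigma')$ all terms that involve $\sigma'$ tend to $0$, and $C$ does not depend on $\sigma$.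
\end{proof}

Fillings and finite covers are related as follows.

\begin{lemma}\label{lem:cover}
Let $Y$ be a connected orientable $3$-manifold with torus ends, $f:H_1(Y)\to\mathbb Z/m$ a surjection and $\tilde Y\to Y$ the corresponding $m$-fold cover. Let $T_1,\dots,T_r$ be some of the end tori, and let $\sigma_i\in H_1(T_i)$ be primitive with $f(\sigma_i)=0$. For every torus $\tilde T$ over $T_i$ there is exactly one class $\tilde\sigma\in H_1(\tilde T)$ that maps to $\sigma_i$; it is primitive. Filling $\tilde Y$ along all these classes gives an $m$-fold cover of $Y(\sigma_1,\dots,\sigma_r)$.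
\end{lemma}

\begin{proof}
The map $H_1(\tilde T)\to H_1(T_i)$ is injective with image $\ker(f|_{H_1(T_i)})$, which contains $\sigma_i$. So $\tilde\sigma$ exists and is unique, and it is primitive because its image is. Since all $f(\sigma_i)=0$, $f$ factors through $H_1(Y(\sigma_1,\dots,\sigma_r))$. The resulting $m$-fold cover restricts to $\tilde Y$ over $Y$. Over the solid torus glued to $T_i$ each component is a finite connected cover of a solid torus, hence a solid torus bounded by a single torus $\tilde T$. The meridian disk lifts to it; the boundary of the lifted disk maps to $\sigma_i$, so it is $\tilde\sigma$.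
\end{proof}

\section{Rotating lifts and reflecting fibers}\label{sec:fibers}

\subsection{Conventions}

Surfaces are oriented and carry a Riemannian metric. For $\theta\in\mathbb R/\pi\mathbb Z$ let $R_\theta$ rotate lines counterclockwise by $\theta$. The fiber class $h$ is that of a line rotating counterclockwise through $\pi$. For a surface $S$ and a puncture of $S$, let $T$ be the torus in $PT(S)$ over a small loop around the puncture, and let $\tau\in H_1(T)$ be the class of the tangent line field of a smooth simple loop that runs counterclockwise around the puncture, that is, with the puncture on its left. Any two such loops in a once-punctured disk around the puncture are isotopic there through smooth simple loops, so $\tau$ is well defined, and $(\tau,h)$ is a basis of $H_1(T)$.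

If the puncture is filled by a point $o$ with smooth metric, and $D$ is a small disk around $o$ with $\partial D$ oriented counterclockwise, let $\mu\in H_1(T)$ be the class of the restriction to $\partial D$ of a section of $PT$ over $D$. All sections over $D$ are homotopic, so $\mu$ is well defined; it is the meridian of the solid torus $PT|_D$. Relative to a section over $D$, the tangent line of $\partial D$ rotates counterclockwise by $2\pi$, which is twice around the fiber. Hence
\begin{equation}\label{eq:taumu}
\tau=\mu+2h .
\end{equation}

We repeatedly work on surfaces cut by a curve into annuli. We say that $(S,\gamma)$ is a \emph{punctured pair} if $S$ is a connected surface, $\gamma$ is a closed geodesic in $S$ whose only self-intersections are finitely many transverse double points, at least one, and every component (\emph{face}) of $S\setminus\gamma$ is a once-punctured open disk whose puncture is an end of $S$. The surface $S$ need not be complete. For each face $U$ there is a proper map $\psi_U:\mathbb S^1\times[0,1)\to S$ that is a homeomorphism from $\mathbb S^1\times(0,1)$ onto $U$ and maps $\mathbb S^1\times 0$ along the boundary path of $U$, traversed with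 $U$ on the left. There are finitely many faces, and $S$ is the quotient of the disjoint union of these half-open annuli under the maps $\psi_U$.

\medskip
\noindent\textbf{Radial extension.} \emph{If $(S,\gamma)$ is a punctured pair and $E\to S$ is a fiber bundle, then every continuous section of $E$ over the graph $\gamma(\mathbb S^1)$ extends to $S$.} Indeed, $\psi_U^*E$ is isomorphic to $(\psi_U^*E|_{\mathbb S^1\times0})\times[0,1)$, and we extend constantly in the $[0,1)$-direction. Over the boundaries of the annuli the extensions agree with the given section, so they descend to the quotient $S$.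

\subsection{Rotating lifts}

Removing a point from each disk face creates room for rotations, which change the lift only through the filling slopes at the removed points.

\begin{lemma}\label{lem:rotate}
Let $\gamma$ be a filling closed geodesic on the complete hyperbolic surface $\Sigma$ of finite area. Let $o_1,\dots,o_r$ be points in distinct disk faces, $\Sigma^\circ=\Sigma\setminus\{o_1,\dots,o_r\}$ and $N=PT(\Sigma^\circ)\setminus\hat\gamma$, with meridians $\mu_j$ at $o_j$.
\begin{enumerate}
\item[(i)] Let $u:\Sigma^\circ\to\mathbb R/\pi\mathbb Z$ be continuous with degree $d_j$ on a small counterclockwise circle around $o_j$, and let $F_u(x,\ell)=(x,R_{u(x)}\ell)$. Then $F_u\circ\hat\gamma$ is a lift of $\gamma$, with complement homeomorphic to $N(\mu_1-d_1h,\dots,\mu_r-d_rh)$.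
\item[(ii)] If $(\Sigma^\circ,\gamma)$ is a punctured pair, then every lift of $\gamma$ is carried by an ambient isotopy to a lift of the form in \textup{(i)}.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $F_u$ is a homeomorphism of $PT(\Sigma^\circ)$ over the identity, so $F_u\circ\hat\gamma$ is a lift. Its complement is $PT(\Sigma^\circ)\setminus F_u(\hat\gamma)$ filled along $\mu_1,\dots,\mu_r$. The map $F_u$ sends $\mu_j$ to $\mu_j+d_jh$ and $h$ to $h$, so $F_u^{-1}$ identifies this filled manifold with $N(\mu_1-d_1h,\dots,\mu_r-d_rh)$.

(ii) Write $\tilde\gamma(t)=R_{\theta(t)}\hat\gamma(t)$ with $\theta:\mathbb S^1\to\mathbb R/\pi\mathbb Z$ continuous. The obstacle is that $\theta$ may take two different values at a double point, so that it is not a function on the graph $\gamma(\mathbb S^1)$. We remove it by an isotopy. Let $v=\gamma(t_1)=\gamma(t_2)$ be a double point with tangent lines $\ell_1\ne\ell_2$, and let $L_i=R_{\theta(t_i)}\ell_i$. Since $\tilde\gamma$ is an embedding, $L_2\neq L_1$; also $R_{\theta(t_1)}\ell_2\ne R_{\theta(t_1)}\ell_1=L_1$. So both $L_2$ and $R_{\theta(t_1)}\ell_2$ lie in the open interval $PT_v\setminus\{L_1\}$. Hence there is a vector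 field $f_0(\phi)\partial_\phi$ on the circle $PT_v$ that vanishes on a neighborhood $J$ of $L_1$ and whose time-one flow carries $L_2$ to $R_{\theta(t_1)}\ell_2$. Trivialize $PT$ over a disk $B\ni v$ that meets $\gamma$ only in the two branches through $v$ and is so small that over $B$ the branch of $\tilde\gamma$ through $L_1$ stays in $B\times J$. Let $\chi$ be a bump function supported in $B$ with $\chi(v)=1$. The flow of $\chi(x)f_0(\phi)\partial_\phi$ preserves the fibers and fixes the branch through $L_1$. At time one it carries $\tilde\gamma$ to a lift with the same $\theta(t_1)$ and with $\theta(t_2)=\theta(t_1)$.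

Do this at all double points, with disjoint disks. Now $\theta$ descends to a continuous function on $\gamma(\mathbb S^1)$, and radial extension (for the trivial bundle with fiber $\mathbb R/\pi\mathbb Z$) extends it to $u:\Sigma^\circ\to\mathbb R/\pi\mathbb Z$. The isotoped lift is $F_u\circ\hat\gamma$.
\end{proof}

\subsection{Reflecting fibers}

We now construct the reflection of Section~\ref{sec:idea}. The difficulty is to reflect all fibers of $PT(S)$ at once and continuously, subject to the requirement along $\gamma$. We phrase this as a section of a bundle.

\begin{lemma}\label{lem:reflect}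
Let $(S,\gamma)$ be a punctured pair. There is an orientation-reversing homeomorphism $\Phi$ of $PT(S)$ that covers $\mathrm{id}_S$, fixes $\hat\gamma$ pointwise and satisfies $\Phi_*h=-h$. If $\tau\in H_1(T)$ is the tangent class at the puncture of a face with $k$ corners, then
\[
\Phi_*\tau=\tau-kh .
\]
\end{lemma}

\begin{proof}
\emph{Construction.} An orientation-reversing projective involution of the circle $PT_xS\cong\mathbb{RP}^1$ is induced by a linear map $L$ of $T_xS$ with $\det L<0$ and $L^2$ scalar. Since $L$ is not scalar, it has trace $0$, so its eigenvalues are $\pm\sqrt{-\det L}$. The involution therefore fixes exactly two distinct lines, and it is determined by them. Conversely, every unordered pair of distinct lines is the fixed set of one such involution. The unordered pairs of distinct lines form a fiber bundle $E\to S$, and we need a section $r$ of $E$.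

Over a double point take the pair of tangent lines of $\gamma$. At any other point $x\in\gamma$ take $\{\ell_x,\nu_x\}$, where $\ell_x$ is the tangent line of $\gamma$ and $\nu_x\neq\ell_x$ is still to be chosen. At both ends of an edge of $\gamma$ (an arc between consecutive passages through double points) continuity prescribes $\nu$, namely as the tangent line of the other branch. The intervals $PT_x\setminus\{\ell_x\}$ form a trivial bundle of intervals over the closed edge, so a continuous choice of $\nu$ with these end values exists. This gives a section over the graph $\gamma(\mathbb S^1)$; extend it radially to a section $r$ over $S$.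

Let $r_x$ also denote the involution of $PT_xS$ given by the pair, and put $\Phi(x,\ell)=(x,r_x(\ell))$. This is an orientation-reversing homeomorphism over $\mathrm{id}_S$ with $\Phi_*h=-h$. It fixes $\hat\gamma$ pointwise because $r_x$ fixes every tangent line of $\gamma$ at $x$.

\emph{Action on $\tau$.} Let $U$ be a face with $k$ corners. Work in $\psi_U^*PT(S)$ over $\mathbb S^1\times[0,1)$, on which $\Phi$ acts and whose first homology is $H_1(T)$. Represent $\tau$ by smooth simple loops in $U$ that run parallel to the boundary path and turn left along a small arc at each corner. At a transverse double point of a geodesic every sector has angle in $(0,\pi)$, so the exterior angle at each corner of $U$ also lies in $(0,\pi)$. Let the loops converge to the boundary path. In the limit $\tau$ is represented by a loop over $\mathbb S^1\times0$ that follows the tangent line of $\gamma$ along the edges and, over each corner, rotates counterclockwise through the exterior angle, from the incoming tangent line $\ell$ to the outgoing tangent line $\ell'\ne\ell$.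

Along the edges $\Phi$ fixes this loop. At a corner, the reflection fixes $\ell$ and $\ell'$ and reverses the orientation of the circle, so it replaces the counterclockwise arc from $\ell$ to $\ell'$ by the clockwise arc from $\ell$ to $\ell'$. The new arc equals the old one minus a full counterclockwise turn through $\pi$, that is, minus $h$. The $k$ corners together give $\Phi_*\tau=\tau-kh$.
\end{proof}

\begin{corollary}\label{cor:meridian}
If the puncture of a face with $k$ corners is filled by a point with smooth metric, then its meridian satisfies $\Phi_*(\mu+jh)=\mu-(k-4+j)h$ for all $j\in\mathbb Z$.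
\end{corollary}

\begin{proof}
By \eqref{eq:taumu}, $\Phi_*(\mu+jh)=\Phi_*(\tau+(j-2)h)=\tau-kh-(j-2)h=\mu+(4-k-j)h$.
\end{proof}

So the meridian $\mu$ itself is symmetric exactly for quadrilaterals, and for $k\ge4$ it is farther from symmetric the more corners the face has.

\section{The basic curve and the manifold $Q$}\label{sec:Q}

\subsection{A figure eight on a doubled triangle}

Let $\Delta$ be a hyperbolic triangle with vertices $A,B,C$ and angles $\alpha,\alpha,\delta\in[0,\pi/2)$, where angle $0$ means an ideal vertex. Let $X_\Delta$ be its double, made of a front and a back copy of $\Delta$. It is a sphere with cone points of angles $2\alpha,2\alpha,2\delta$ (cusps for angle $0$). Orient $X_\Delta$ so that $A,B,C$ are in counterclockwise order around the front.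

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (-2,0)--(2,0)--(0,2.6)--cycle;
\draw[dotted] (0,0)--(0,2.6);
\draw[thick] (0,0)--(1.256,0.967);
\draw[thick] (0,0)--(-1.256,0.967);
\draw[thick,->] (0,0)--(0.75,0.577);
\draw[thick,->] (0,0)--(-0.75,0.577);
\draw (0.42,0) arc (0:37.6:0.42);
\draw (-0.42,0) arc (180:142.4:0.42);
\node at (0.6,0.19) {$\beta$};
\node at (-0.6,0.19) {$\beta$};
\fill (0,0) circle (1.5pt) node[below] {$M$};
\fill (1.256,0.967) circle (1.5pt) node[above right] {$F_1$};
\fill (-1.256,0.967) circle (1.5pt) node[above left] {$F_2$};
\node[left] at (-2,0) {$A$};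
\node[right] at (2,0) {$B$};
\node[above] at (0,2.6) {$C$};
\end{tikzpicture}
\caption{The front copy of the triangle $\Delta$ (schematic). The closed geodesic $e$ on the double runs along $MF_1$ on the front, returns along $F_1M$ on the back, and then does the same with $F_2$. The segments $MF_1$ and $MF_2$ are perpendicular to the sides $CB$ and $CA$. The dotted line is the bisector at $C$. Doubling the two triangles and the quadrilateral gives the three faces $U_B,U_A,U_C$.}
\label{fig:triangle}
\end{figure}

By the mirror symmetry of $\Delta$ that exchanges $A$ and $B$, the bisector at $C$ meets $AB$ orthogonally at a point $M$. Let $F_1$ be the foot of the perpendicular from $M$ to the line $CB$. In the triangle $CMB$ the angles at $C$ and $B$ are $\delta/2$ and $\alpha$, both less than $\pi/2$. Hence $F_1$ is interior to the side $CB$. Indeed, $F_1$ cannot be a finite vertex, because the angle there is not $\pi/2$; and if $F_1$ lay beyond a finite vertex $P$, then $MPF_1$ would be a triangle with a right angle at $F_1$ and an obtuse angle at $P$. At an ideal vertex there is nothing to exclude. So the ray $MF_1$ lies strictly between $MB$ and $MC$, and $\beta:=\angle BMF_1\in(0,\pi/2)$.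 Let $F_2\in CA$ be the mirror image of $F_1$; then $\angle AMF_2=\beta$.

Let $e$ be the closed path (Figure~\ref{fig:triangle})
\[
\text{front } MF_1,\quad \text{back } F_1M,\quad \text{front } MF_2,\quad \text{back } F_2M .
\]
At $F_i$ it crosses a side orthogonally. At $M$, a path that arrives on the back at angle $\beta$ with $MB$ continues straight on the front at angle $\beta$ with $MA$, and vice versa. So $e$ is a closed geodesic. Its four segments are traversed once each, and its only double point is $M$, which is transverse with sector angles $2\beta,\pi-2\beta,2\beta,\pi-2\beta$. The complement $X_\Delta\setminus e$ consists of the doubles of $AMF_2$, $BMF_1$ and $MF_1CF_2$. These are open disks $U_A\ni A$, $U_B\ni B$, $U_C\ni C$ (with ideal vertices as punctures), with $1$, $1$ and $2$ corners. The two corners of $U_C$ both lie at $M$, one on the front and one on the back.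

Let $S=X_\Delta\setminus\{A,B,C\}$, and let $a,b,c\in H_1(S)$ be the classes of counterclockwise loops around $A,B,C$, so $a+b+c=0$. Going along front $MF_1$ one has $B$ on the right, and along front $MF_2$ one has $A$ on the left. So the first half of $e$ runs clockwise around $B$, the second half counterclockwise around $A$, and
\begin{equation}\label{eq:classe}
[e]=a-b .
\end{equation}
The pair $(S,e)$ is a punctured pair.

\subsection{Independence of the triangle}

We shall use many different triangles $\Delta$, but only one $3$-manifold. Here is why this is possible.

\begin{lemma}\label{lem:Q}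
The manifold $Q:=PT(S)\setminus\hat e$, together with the classes $h$ and $\tau_a,\tau_b,\tau_c$ in the first homology of the tori $T_a,T_b,T_c$ over small loops around $A,B,C$, does not depend on $\Delta$ up to orientation-preserving homeomorphism. It is hyperbolic, with cusps $\hat e,T_a,T_b,T_c$.
\end{lemma}

\begin{proof}
Let $\Delta,\Delta'$ be two triangles with pairs $(S,e),(S',e')$. We construct an orientation-preserving diffeomorphism $f:S\to S'$ that respects the labels $A,B,C$, with $f(e)=e'$. Near $M$ straighten the two branches of $e$, and of $e'$, to coordinate axes, and identify. The cyclic order of the labeled half-edges at $M$ is the same for both triangles, so the identification can be chosen to preserve orientation and labels, and it extends over tubular neighborhoods of the two edges. What remains is, on each side, three half-open annuli $\mathbb S^1\times[0,1)$ around $A,B,C$. Since every orientation-preserving diffeomorphism of $\mathbb S^1$ is isotopic to the identity, the map extends over them.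

The differential $df$ induces a homeomorphism $PT(S)\to PT(S')$ that carries tangent lines of $e$ to tangent lines of $e'$. It also carries $h$ to $h$ and the tangent line fields of counterclockwise loops around $A,B,C$ to such line fields. This proves independence. For $\Delta$ ideal, $S$ is the complete thrice-punctured sphere and $e$ is a closed geodesic. It is filling by the description of the faces, and it is primitive because $a-b$ is primitive in $H_1(S)$. By the theorem of Foulon and Hasselblatt, $Q$ is hyperbolic.
\end{proof}

\subsection{The shape of the cusp $T_c$}

By Lemma~\ref{lem:reflect}, the reflection $\Phi$ for $(S,e)$ changes $\tau_c$ by $-2h$, because $U_C$ has two corners. The class halfway between $\tau_c$ and its image is fixed. Put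
\[
\lambda:=\tau_c-h\in H_1(T_c).
\]
Then $(\lambda,h)$ is a basis of $H_1(T_c)$.

\begin{proposition}\label{prop:rect}
On the cusp $T_c$ of $Q$ the classes $\lambda$ and $h$ are orthogonal. Consequently there are $\mathsf A,\mathsf B>0$ such that
\[
q(p\lambda+sh)=\mathsf Ap^2+\mathsf Bs^2 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reflect}, $\Phi$ restricts to a homeomorphism of $Q$ that preserves $T_c$, with $\Phi_*h=-h$ and $\Phi_*\lambda=\tau_c-2h+h=\lambda$. Let $P=\pi_1(T_c)\subset\Gamma=\pi_1(Q)\subset\operatorname{Isom}^+(\mathbb H^3)$, with base point on $T_c$. Since $\Phi(T_c)=T_c$, moving the base point back inside $T_c$ gives an automorphism $\Phi_*$ of $\Gamma$ that maps $P$ to itself and acts on $P=H_1(T_c)$ as above. By Mostow--Prasad rigidity it is conjugation by an isometry $g$ of $\mathbb H^3$. Then $g$ fixes the fixed point of $P$ at infinity and acts on the complementary plane $\mathbb C$ as a Euclidean similarity that conjugates the lattice of translations $P$ to itself. It preserves the covolume of the lattice, so its scale factor is $1$, and $\Phi_*$ preserves the Euclidean inner product on $P$. Hence $\langle\lambda,h\rangle=\langle\lambda,-h\rangle$,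 that is, $\lambda\perp h$, and $q(p\lambda+sh)=(p^2|\lambda|^2+s^2|h|^2)/\operatorname{area}(T_c)$.
\end{proof}

\subsection{Cyclic covers}

All our surfaces are cyclic covers of $S$, completed by points over the vertices. For a vertex $P\in\{A,B,C\}$ and $\varphi:H_1(S)\to\mathbb Z/m$ write $\varphi(P)$ for the value of $\varphi$ on the counterclockwise loop around $P$, and write $\tau_P$ for $\tau_a,\tau_b,\tau_c$ respectively.

\begin{proposition}\label{prop:cyclic}
Let $\varphi:H_1(S)\to\mathbb Z/m$ be such that $\varphi(e)$ is a unit, and let $m_P$ be the order of $\varphi(P)$. Assume that the angle of $X_\Delta$ at each vertex $P$ is either $0$ or $2\pi/m_P$. Let $S_\varphi\to S$ be the $m$-fold cyclic cover, and let $\Sigma$ be $S_\varphi$ with one point added at each puncture over a vertex of positive angle.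
\begin{enumerate}
\item[(i)] $\Sigma$ is a complete hyperbolic surface of finite area, $\chi(S_\varphi)=-m$, and over $P$ lie $m/m_P$ punctures of $S_\varphi$. The preimage of $e$ is a single filling primitive closed geodesic $\gamma$ with exactly $m$ double points, $(S_\varphi,\gamma)$ is a punctured pair, and each face over $U_P$ has $m_P$ times as many corners as $U_P$.
\item[(ii)] $N:=PT(S_\varphi)\setminus\hat\gamma$ is the $m$-fold cover of $Q$ given by $H_1(Q)\to H_1(S)\xrightarrow{\varphi}\mathbb Z/m$. At a point of $\Sigma\setminus S_\varphi$ over $P$, with meridian $\mu$, the covering map sends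
\begin{equation}\label{eq:slopes}
\mu+kh\longmapsto m_P\tau_P+(k-2)h\qquad(k\in\mathbb Z).
\end{equation}
\item[(iii)] For each $P$ with positive angle let $k_P\in\mathbb Z$ be such that $\sigma_P:=m_P\tau_P+(k_P-2)h$ is primitive. Filling $N$ along $\mu+k_Ph$ at all points over $P$, for all these $P$, gives an $m$-fold cover of the filling of $Q$ along the classes $\sigma_P$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Since $\varphi(e)$ is a unit, $\varphi$ is onto and $S_\varphi$ is connected; $\chi(S_\varphi)=m\chi(S)=-m$. Over $P$ there are $m/m_P$ punctures, and near each of them $S_\varphi$ covers $S$ with local degree $m_P$. If the angle at $P$ is positive, the cone angle at the added point is $m_P\cdot2\pi/m_P=2\pi$, so the metric is smooth there; if it is $0$, the puncture is a cusp. So $\Sigma$ is complete hyperbolic, with area $m$ times that of $S$. Since $\varphi(e)$ generates $\mathbb Z/m$, the preimage of $e$ is a single closed geodesic $\gamma$ covering $e$ $m$ times. It is injective except for transverse double points at the $m$ points over $M$, so it is primitive. The faces are connected covers of once-punctured disks, hence once-punctured disks, and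 the numbers of corners are multiplied by the local degrees. After adding the points, every face is a disk or a once-punctured disk, so $\gamma$ is filling.

(ii) Since $S_\varphi\to S$ is a local isometry, $PT(S_\varphi)$ is the pulled-back cover of $PT(S)$, and the preimage of $\hat e$ is $\hat\gamma$. So $N\to Q$ is the stated cover. A small circle around the added point covers a loop around $P$ $m_P$ times, with tangent lines going to tangent lines. So $\tau\mapsto m_P\tau_P$ and $h\mapsto h$, and \eqref{eq:slopes} follows from $\mu=\tau-2h$.

(iii) The map $H_1(Q)\to H_1(S)$ is onto, because removing a knot from $PT(S)$ and projecting along connected fibers are both surjective on $\pi_1$. So the map $H_1(Q)\to\mathbb Z/m$ is onto; it sends $\sigma_P$ to $m_P\varphi(P)=0$. By \eqref{eq:slopes}, $\mu+k_Ph$ is the class over $\sigma_P$, so Lemma~\ref{lem:cover} applies.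
\end{proof}

At $P=C$ with $m_C=n$, formula \eqref{eq:slopes} reads, since $\tau_c=\lambda+h$,
\begin{equation}\label{eq:slopec}
\mu+kh\longmapsto n\lambda+(n-2+k)h .
\end{equation}
The number $n-2$ is the displacement of the canonical lift from the center of the symmetry.

\section{The flowers $\gamma_n$ and their lifts}\label{sec:flowers}

Let $n\ge3$ be odd. Take $\Delta$ with $\alpha=0$, $\delta=\pi/n$, and
\[
\varphi:H_1(S)\to\mathbb Z/n,\qquad \varphi(a)=1,\quad\varphi(b)=0,\quad\varphi(c)=-1,\quad\varphi(e)=1 .
\]
The angle of $X_\Delta$ at $C$ is $2\pi/n$, and $\varphi(c)$ has order $n$, so Proposition~\ref{prop:cyclic} applies with $m=n$. Let $\Sigma_n$ and $\gamma_n$ be the resulting surface and geodesic. Over $C$ lies a single point $o$, over $A$ a single cusp $\tilde a$, and over $B$ there are $n$ cusps $b_1,\dots,b_n$. Since $\chi(\Sigma_n\setminus o)=-n$ and $\Sigma_n\setminus o$ has $n+2$ punctures, it has genus $0$, and $\Sigma_n$ is a sphere with $n+1$ punctures. The geodesic $\gamma_n$ has $n$ double points, and the face around $o$ is a disk with $2n$ corners. (With $A$ at $0$ and $C$ at $\infty$ in the plane, $e$ is a figure eight around $A$ and $B$, and $\Sigma_n\to X_\Delta$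 is topologically $w\mapsto w^n$; so $\gamma_n$ is the flower of Figure~\ref{fig:flower}.)

Let $N_n=PT(\Sigma_n\setminus o)\setminus\hat\gamma_n$, let $T_o$ be the torus over a small circle around $o$, with meridian $\mu$, and define
\[
M_{n,s}:=N_n(\mu+kh),\qquad k=s-(n-2)\qquad(s\in\mathbb Z).
\]
By \eqref{eq:slopec} the filling slope of $M_{n,s}$ maps to $n\lambda+sh$ in $H_1(T_c)$.

\begin{proof}[Proof of Theorem~\ref{thm:one}\textup{(i)}]
The canonical lift has complement $N_n(\mu)=M_{n,n-2}$. By Lemma~\ref{lem:rotate}(i), a rotation $u:\Sigma_n\setminus o\to\mathbb R/\pi\mathbb Z$ with degree $d$ around $o$ gives a lift with complement $N_n(\mu-dh)=M_{n,\,n-2-d}$. Every $d\in\mathbb Z$ occurs: continuous maps to the circle realize all homomorphisms $H_1(\Sigma_n\setminus o)\to\mathbb Z$, the group $H_1(\Sigma_n\setminus o)$ is free on the counterclockwise loops $\tilde a,b_1,\dots,b_n$ around the cusps, and a small counterclockwise circle around $o$ has the class $-(\tilde a+\sum b_i)$. So every $M_{n,s}$ is the complement of a lift. Conversely, $(\Sigma_n\setminus o,\gamma_n)$ is a punctured pair, so by Lemma~\ref{lem:rotate}(ii) the complement of any lift is some $M_{n,s}$.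

For the symmetry, apply Lemma~\ref{lem:reflect} to $(\Sigma_n\setminus o,\gamma_n)$. The reflection restricts to a homeomorphism of $N_n$ that preserves $T_o$. By Corollary~\ref{cor:meridian} with $2n$ corners it sends $\mu+(s-(n-2))h$ to
\[
\mu-\big(2n-4+s-(n-2)\big)h=\mu+\big(-s-(n-2)\big)h .
\]
So it induces a homeomorphism $M_{n,s}\cong M_{n,-s}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}\textup{(iii)}]
We first compute $[\gamma_n]\in H_1(\Sigma_n\setminus o)$. The sides $AC$ and $BC$ of $\Delta$ each cross $e$ exactly once, at $F_2$ and $F_1$. Crossing numbers with the arcs from $A$ to $C$ and from $B$ to $C$ detect the coefficients of $a$ and $b$, which by \eqref{eq:classe} are $+1$ and $-1$. Lift these arcs to one arc from $\tilde a$ to $o$ and one arc from each $b_i$ to $o$. Each lifted arc crosses $\gamma_n$ exactly once, with the same sign as its image crosses $e$, and the lifted arcs detect the coefficients of $\tilde a$ and of the $b_i$. Hence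
\[
[\gamma_n]=\tilde a-\sum_i b_i .
\]
Let $s$ be odd. As $n$ is odd, $d=n-2-s$ is even. Choose $u$ with degree $-d/2$ on $\tilde a$ and total degree $-d/2$ on $b_1,\dots,b_n$. Its degree around $o$ is $d$, so $F_u\circ\hat\gamma_n$ has complement $M_{n,s}$. Its degree on $\gamma_n$ is $-d/2+d/2=0$, so $u\circ\gamma_n$ lifts to a function $\vartheta:\mathbb S^1\to\mathbb R$. The maps $R_{t\vartheta}\hat\gamma_n$, $t\in[0,1]$, form a homotopy through continuous lifts of $\gamma_n$ from $\hat\gamma_n$ to $F_u\circ\hat\gamma_n$.
\end{proof}

\section{Comparing volumes}\label{sec:compare}

If $\gcd(n,s)=1$, the class $n\lambda+sh$ is primitive, and by Proposition~\ref{prop:cyclic}(iii) the manifold $M_{n,s}$ is an $n$-fold cover of $Q(n\lambda+sh)$. So if the latter is hyperbolic,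
\begin{equation}\label{eq:nV}
\operatorname{Vol}(M_{n,s})=n\,V(n,s),\qquad V(n,s):=\operatorname{Vol}(Q(n\lambda+sh)).
\end{equation}
This is where coprimality is used. If $\gcd(n,s)>1$, the image class is not primitive and does not define a filling of $Q$ by a solid torus. Since $n$ is odd, $\gcd(n,n-2)=1$, so \eqref{eq:nV} is available for the canonical lift.

\begin{proof}[Proof of Theorem~\ref{thm:one}\textup{(ii)}]
Write $q(n,s)=q(n\lambda+sh)=\mathsf An^2+\mathsf Bs^2$ (Proposition~\ref{prop:rect}). Apply Lemma~\ref{lem:NZ} to the fixed manifold $Q$ and its cusp $T_c$, with the norm $\|p\lambda+sh\|=\max(|p|,|s|)\ge|p|$. There are $C$ and $n_1$ such that for all $n\ge n_1$ and all $s$ coprime to $n$ the manifold $Q(n\lambda+sh)$ is hyperbolic and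
\begin{equation}\label{eq:Vns}
\Big|V(n,s)-\operatorname{Vol}(Q)+\frac{\pi^2}{q(n,s)}\Big|\le\frac C{n^4}.
\end{equation}
The constants $\mathsf A,\mathsf B,C$ depend on neither $n$ nor $s$. Let $n\ge\max(n_1,5)$ be odd and $\gcd(n,s)=1$. We have $q(n,s')\le(\mathsf A+\mathsf B)n^2$ whenever $|s'|\le n$.

If $|s|\le n-3$, then $(n-2)^2-s^2\ge(n-2)^2-(n-3)^2=2n-5$, so
\[
\frac1{q(n,s)}-\frac1{q(n,n-2)}=\frac{\mathsf B\big((n-2)^2-s^2\big)}{q(n,s)\,q(n,n-2)}\ge\frac{\mathsf B(2n-5)}{(\mathsf A+\mathsf B)^2n^4}
\]
and therefore, by \eqref{eq:Vns},
\[
V(n,n-2)-V(n,s)\ge\Big[\frac{\pi^2\mathsf B(2n-5)}{(\mathsf A+\mathsf B)^2}-2C\Big]n^{-4}.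
\]
If $|s|\ge n-1$, then $q(n,s)\ge q(n,n-1)$, and
\[
\frac1{q(n,n-2)}-\frac1{q(n,s)}\ge\frac1{q(n,n-2)}-\frac1{q(n,n-1)}=\frac{\mathsf B(2n-3)}{q(n,n-2)\,q(n,n-1)}\ge\frac{\mathsf B(2n-3)}{(\mathsf A+\mathsf B)^2n^4},
\]
so that
\[
V(n,s)-V(n,n-2)\ge\Big[\frac{\pi^2\mathsf B(2n-3)}{(\mathsf A+\mathsf B)^2}-2C\Big]n^{-4}.
\]
Choose $n_0\ge\max(n_1,5)$ so that both brackets are positive for all $n\ge n_0$; this choice does not depend on $s$. By \eqref{eq:nV} and $M_{\hat\gamma_n}\cong M_{n,n-2}$, the claim follows.
\end{proof}

For $s=1$, \eqref{eq:nV} and \eqref{eq:Vns} give explicitly
\[
\operatorname{Vol}(M_{\hat\gamma_n})-\operatorname{Vol}(M_{n,1})=\frac{\pi^2}n\Big(\frac1{\mathsf A}-\frac1{\mathsf A+\mathsf B}\Big)+O(n^{-2}),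
\]
because $1/q(n,1)=1/(\mathsf An^2)+O(n^{-4})$ and $1/q(n,n-2)=1/((\mathsf A+\mathsf B)n^2)+O(n^{-3})$. This is positive for all large odd $n$, and $M_{n,1}$ is the complement of a lift of $\gamma_n$. So the conjecture fails on punctured spheres.

\begin{remark}
In this family the gap between the canonical lift and the lift with $s=1$ tends to $0$ as $n\to\infty$: the $n$ sheets multiply a difference of order $n^{-2}$. To obtain a large gap one keeps $n$ fixed and uses many faces with $2n$ corners. This is done next.
\end{remark}

\section{Closed surfaces}

To get a closed surface we must also add points over $A$ and $B$. We choose a cover of degree $m=nr$ in which $A$ and $B$ each have one preimage, with very large local degree $m$, while $C$ has $r$ preimages of local degree $n$. At each point over $C$ we perform the modification of the previous sections. A rotation on a closed surface must have total degree $0$, so the rotation around the points over $C$ has to be compensated, and we let the single point over $B$ absorb it. This does no harm as long as the image in $Q$ of the filling slope over $B$ is primitive and long.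

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $n_0$ and $n_1$ be as chosen in Section~\ref{sec:compare}, and fix $n\ge n_0$ with $\gcd(n,30)=1$. Put $Q_s:=Q(n\lambda+sh)$ for $s\in\{1,n-2\}$. Both are hyperbolic since $n\ge n_1$, and since $1\le n-3$ we have $V(n,1)<V(n,n-2)$, so
\[
\kappa_n:=\operatorname{Vol}(Q_{n-2})/\operatorname{Vol}(Q_1)>1 .
\]

\emph{The surface.} Let $r\ge1$ be odd with $r\equiv1\pmod n$, and let $m=nr$. Take $\Delta$ with $\alpha=\pi/m$ and $\delta=\pi/n$; it exists because $2\alpha+\delta\le3\pi/n<\pi$. Let
\[
\varphi:H_1(S)\to\mathbb Z/m,\qquad\varphi(a)=1,\quad\varphi(b)=-1-r,\quad\varphi(c)=r,\quad\varphi(e)=r+2 .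
\]
\begin{itemize}
\item $\varphi(b)$ is a unit: $\gcd(r+1,r)=1$, and $r+1\equiv2\pmod n$ with $n$ odd.
\item $\varphi(e)$ is a unit: $\gcd(r+2,r)=\gcd(2,r)=1$, and $r+2\equiv3\pmod n$ with $3\nmid n$.
\item $\varphi(c)=r$ has order $n$ in $\mathbb Z/nr$.
\end{itemize}
So $m_A=m_B=m$ and $m_C=n$, and the angles of $X_\Delta$ are $2\pi/m,2\pi/m,2\pi/n$, as Proposition~\ref{prop:cyclic} requires. Let $\Sigma^{(r)}$ and $\gamma^{(r)}$ be the resulting surface and geodesic. There are one added point $o_a$ over $A$, one added point $o_b$ over $B$, and $r$ added points $o_1,\dots,o_r$ over $C$. The surface is closed with $\chi=-m+r+2$, that is, of genus $(m-r)/2=r(n-1)/2$, and $\gamma^{(r)}$ is filling and primitive.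

\emph{The two lifts.} The loops around the added points generate a direct summand of $H_1(\Sigma^{(r)}\setminus\{o_a,o_b,o_1,\dots,o_r\})$, subject only to the relation that their sum is $0$. So for any integers $d_a,d_b,d_1,\dots,d_r$ with sum $0$ there is a rotation with these degrees around the points. By Lemma~\ref{lem:rotate}(i) it gives a lift whose complement is the filling of $N=PT(\Sigma^{(r)}\setminus\{o_a,o_b,o_1,\dots,o_r\})\setminus\hat\gamma^{(r)}$ along the classes $\mu+kh$ with $k=-d_a,-d_b,-d_j$ at the respective points. By \eqref{eq:slopes} and \eqref{eq:slopec}, the images of these classes in the cusps of $Q$ are as follows.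
\begin{itemize}
\item \emph{The canonical lift} (all degrees $0$). The images are $\sigma_a=m\tau_a-2h$, $\sigma_b=m\tau_b-2h$, and $n\lambda+(n-2)h$ at every $o_j$. They are primitive because $m$ and $n$ are odd.
\item \emph{The lift $\tilde\gamma^{(r)}$} with $d_j=n-3$ for all $j$, $d_a=0$ and $d_b=-r(n-3)$. The images are $\sigma_a=m\tau_a-2h$, $\sigma_b=m\tau_b+(r(n-3)-2)h$, and $n\lambda+h$ at every $o_j$. They are primitive. For $\sigma_b$ this holds because $\gcd(r(n-3)-2,r)=\gcd(2,r)=1$ and $r(n-3)-2\equiv-5\pmod n$ with $5\nmid n$.
\end{itemize}

\emph{The volumes.} By Proposition~\ref{prop:cyclic}(iii) there are $m$-fold covers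
\[
M_{\hat\gamma^{(r)}}\to Q_{n-2}(\sigma_a,\sigma_b),\qquad M_{\tilde\gamma^{(r)}}\to Q_1(\sigma_a,\sigma_b),
\]
with the respective $\sigma_a,\sigma_b$. Here $Q_{n-2}$ and $Q_1$ are fixed hyperbolic manifolds. As $r\to\infty$ all the slopes $\sigma_a,\sigma_b$ tend to infinity, because their $\tau$-coefficient is $m=nr$. By Thurston's theorem the fillings are hyperbolic for large $r$ and their volumes tend to $\operatorname{Vol}(Q_{n-2})$ and $\operatorname{Vol}(Q_1)$. Hence
\[
\frac{\operatorname{Vol}(M_{\hat\gamma^{(r)}})}m\to\operatorname{Vol}(Q_{n-2}),\qquad
\frac{\operatorname{Vol}(M_{\tilde\gamma^{(r)}})}m\to\operatorname{Vol}(Q_1)<\operatorname{Vol}(Q_{n-2}).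
\]
So the ratio of the volumes tends to $\kappa_n>1$, and since $m\to\infty$ their difference tends to $+\infty$.
\end{proof}

The condition $\gcd(n,30)=1$ enters as follows: $2\nmid n$ makes the canonical slopes primitive and $\varphi(b)$ a unit, $3\nmid n$ makes the preimage of $e$ a single closed curve, and $5\nmid n$ makes the slope $\sigma_b$ of the competing lift primitive.

\begin{thebibliography}{9}

\bibitem{NZ}
Neumann and Zagier,
\emph{Volumes of hyperbolic three-manifolds},
Topology 24 (1985).

\bibitem{RM}
Jos\'e Andr\'es Rodr\'iguez Migueles,
\emph{A lower bound for the volumes of complements of periodic geodesics},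
arXiv:1711.10757 (2017).

\end{thebibliography}

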